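# The canonically positive basis of an affine cluster algebra

## Two theorems on the set $\mathcal B(Q)$

An affine quiver is a connected acyclic quiver whose underlying graph is extended Dynkin. All notions in the two statements are explained right after them, except theta functions, which are explained when they enter the proof.

**Theorem 1.** Let $Q$ be an affine quiver with positive minimal imaginary root $\delta$, and let
$$\mathcal B(Q)=\mathcal M(Q)\sqcup\{F_n(X_\delta)X_R\mid n\ge1,\ R\text{ a regular rigid }kQ\text{-module}\},$$
where $\mathcal M(Q)$ is the set of cluster monomials of $\mathcal A(Q)$. Every element of $\mathcal B(Q)$ is positive, and if $y=\sum_b c_b\,b$ ($b\in\mathcal B(Q)$) is positive, then all $c_b\ge0$. Hence $\mathcal B(Q)$ is the canonically positive basis of $\mathcal A(Q)$.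

**Theorem 2.** Let $Q$ be an affine quiver.

(a) The coefficients $c_b$ are individual Laurent coefficients of $y$ in explicit clusters (those of Proposition 9).

(b) For $g\in\mathbb Z^{Q_0}$ the Gross–Hacking–Keel–Kontsevich theta function $\vartheta_g$ of the principal-coefficient algebra specializes at $y=1$ to an element of $\mathcal B(Q)$, and $g\mapsto\vartheta_g|_{y=1}$ is a bijection $\mathbb Z^{Q_0}\to\mathcal B(Q)$. The lattice points lying in no cluster $g$-cone are exactly the vectors $(-\langle S_i,n\delta+\underline{\dim}R\rangle)_i$ with $n\ge1$ and $R$ regular rigid.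

(c) The structure constants of $\mathcal B(Q)$ are non-negative.

(d) With principal coefficients, $\{y^h\vartheta_g\}$ is a $\mathbb Z$-basis of $\mathcal A_{\rm prin}$, and an element of $\mathcal A_{\rm prin}$ has non-negative Laurent coefficients in all clusters if and only if it is a non-negative combination of this basis.

## Positive elements, the Caldero–Chapoton map, and $F_n$

Let $Q$ be acyclic with vertex set $Q_0$, let $\ell=|Q_0|$ and $k=\mathbb C$. The coefficient-free cluster algebra $\mathcal A(Q)$ with initial seed $(Q,\mathbf u)$ is generated by cluster variables, which are grouped into clusters. A cluster monomial is a monomial in variables of one cluster. By the Laurent phenomenon $\mathcal A(Q)\subset\mathbb Z[\mathbf c^{\pm1}]$ for every cluster $\mathbf c$.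

**Definition.** A non-zero $y\in\mathcal A(Q)$ is *positive* if $y\in\mathbb Z_{\ge0}[\mathbf c^{\pm1}]$ for every cluster $\mathbf c$. A $\mathbb Z$-basis $\mathcal B$ of $\mathcal A(Q)$ is *canonically positive* if the semiring of positive elements is the set of $\mathbb Z_{\ge0}$-combinations of elements of $\mathcal B$ (zero counts as the empty combination).

Such a basis is unique if it exists: its elements are exactly the positive elements that are not sums of two positive elements. So Theorem 1 asks for two separate things. Each $b\in\mathcal B(Q)$ must be positive, and each positive element must have non-negative coordinates in $\mathcal B(Q)$. The two halves are proved by different means.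

**Definition.** Let $\langle-,-\rangle$ be the Euler form, so that $\langle S_i,S_j\rangle$ is $1$ for $i=j$ and minus the number of arrows $i\to j$ for $i\neq j$. The Caldero–Chapoton map on the cluster category $\mathcal C_Q$ is given on a $kQ$-module $M$ by
$$X_M=\sum_e\chi(\mathrm{Gr}_e(M))\prod_{i\in Q_0}u_i^{-\langle e,S_i\rangle-\langle S_i,\underline{\dim}M-e\rangle},$$
where $\mathrm{Gr}_e(M)$ is the variety of subrepresentations of dimension vector $e$ and $\chi$ is the Euler characteristic, together with $X_{P_i[1]}=u_i$ and $X_{M\oplus N}=X_MX_N$.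

For affine $Q$, $X_\delta$ denotes $X_M$ for any quasi-simple module $M$ in a homogeneous tube. (Lemma 6 below will show again that the choice does not matter.) The polynomials $F_n$ are given by $F_1(x)=x$, $F_2(x)=x^2-2$, $F_{n+1}(x)=xF_n(x)-F_{n-1}(x)$; equivalently $F_n(t+t^{-1})=t^n+t^{-n}$. The module $R=0$ is allowed, with $X_0=1$.

Two facts are taken as known. For every affine $Q$ the set $\mathcal B(Q)$ is a $\mathbb Z$-basis of $\mathcal A(Q)$. For $Q$ of type $\tilde{\mathbb A}_{1,1}$ (Sherman–Zelevinsky) and $\tilde{\mathbb A}_{2,1}$ (Cerulli) it is the canonically positive basis. Only the first fact is used below. The problem comes from Dupont, "Transverse Quiver Grassmannians and Bases in Affine Cluster Algebras", arXiv:0910.5494 (2009).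

## The Kronecker quiver by hand

Let $Q$ have two vertices and two arrows $1\to2$. Write the cluster variables as $\xi_k$, $k\in\mathbb Z$, with $\xi_1=u_1$, $\xi_2=u_2$ and $\xi_{k-1}\xi_{k+1}=\xi_k^2+1$. The clusters are $\{\xi_k,\xi_{k+1}\}$. Here $\delta=(1,1)$. A homogeneous quasi-simple $M$ is $\mathbb C\rightrightarrows\mathbb C$ with maps $(\lambda,\mu)\ne(0,0)$, and its submodules are $0$, $S_2$, $M$, so the formula gives
$$X_\delta=\frac{u_1}{u_2}+\frac{u_2}{u_1}+\frac1{u_1u_2}=\frac{\xi_1^2+\xi_2^2+1}{\xi_1\xi_2}.$$
Using $\xi_k^2+1=\xi_{k-1}\xi_{k+1}$ one gets $\frac{\xi_k^2+\xi_{k+1}^2+1}{\xi_k\xi_{k+1}}=\frac{\xi_{k-1}+\xi_{k+1}}{\xi_k}$, and using $\xi_{k+1}^2+1=\xi_k\xi_{k+2}$ the same fraction equals $\frac{\xi_k+\xi_{k+2}}{\xi_{k+1}}$. So it does not depend on $k$: $X_\delta$ has the same shape in every cluster. There are no non-zero regular rigid modules here, so $\mathcal B(Q)$ consists of the $\xi_k^a\xi_{k+1}^b$ and the $F_n(X_\delta)$.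

*Positivity of $F_n(X_\delta)$.* Since $F_n$ has negative coefficients, positivity of $X_\delta$ alone proves nothing. But the matrix
$$N=\begin{pmatrix}\xi_2/\xi_1&1/\xi_1\\[2pt]1/\xi_1&(\xi_1^2+1)/(\xi_1\xi_2)\end{pmatrix}$$
has $\det N=\frac{\xi_1^2+1}{\xi_1^2}-\frac1{\xi_1^2}=1$ and trace $X_\delta$. By Cayley–Hamilton $N^{n+1}=X_\delta N^n-N^{n-1}$, so $F_n(X_\delta)=\operatorname{tr}(N^n)$, which has non-negative coefficients. The same holds in every cluster. In particular $F_2(X_\delta)=X_\delta^2-2$ is positive, so the powers $X_\delta^n$ would be the wrong choice instead of $F_n(X_\delta)$: $F_2(X_\delta)$ would get the coordinate $-2$ at $1$. The matrix $N$, however, was written down for this one quiver. For a general affine quiver we have no such matrix, and no factor $X_R$ has appeared yet.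

*Coordinates of a positive element.* A sensible way to prove $c_b\ge0$ is to recognize $c_b$ as a Laurent coefficient of $y$. If $b=\xi_1^a\xi_2^b$, the candidate is the coefficient of that very monomial in the cluster $\{\xi_1,\xi_2\}$, and this turns out to work. For $b=X_\delta$ the candidates in the cluster $\{\xi_1,\xi_2\}$ are the coefficients of $\xi_1/\xi_2$ or $\xi_2/\xi_1$. Here the approach stops: with $\xi_0=(\xi_1^2+1)/\xi_2$ and $\xi_{-1}=(\xi_0^2+1)/\xi_1$,
$$\xi_0\xi_{-1}=\frac{(\xi_1^2+1)^3+\xi_2^2(\xi_1^2+1)}{\xi_2^3\,\xi_1}\ \text{ contains }\ \frac{\xi_1}{\xi_2}\ \text{ with coefficient }1 .$$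
So for $y=c\,X_\delta+c'\,\xi_0\xi_{-1}$ the coefficient of $\xi_1/\xi_2$ is $c+c'$, not $c$. By the symmetry $\xi_k\leftrightarrow\xi_{3-k}$, the monomial $\xi_2/\xi_1$ is spoiled by $\xi_3\xi_4$. In the cluster $\{\xi_0,\xi_{-1}\}$, on the other hand, the coefficient of $\xi_{-1}/\xi_0$ in $y$ is $c$. The monomial $\xi_{-1}/\xi_0$ is in turn spoiled by other elements of $\mathcal B(Q)$ (shift the computation by two), but $y$ involves only finitely many of them. The remedy is to let the cluster run: for each fixed $y$, read the coefficient of $\xi_{-m-1}/\xi_{-m}$ in the cluster $\{\xi_{-m},\xi_{-m-1}\}$ with $m$ large depending on $y$. This is what will be done for every affine quiver.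

## Affine representations and the cluster category

*Modules* (Dlab–Ringel; Ringel, LNM 1099). Let $Q$ be affine. We have $\langle d,d\rangle\ge0$ for all $d$, with equality if and only if $d\in\mathbb Z\delta$, and $\langle d,\delta\rangle=-\langle\delta,d\rangle$. An indecomposable $X$ is preprojective, regular or preinjective according as $\langle\delta,X\rangle<0$, $=0$, $>0$. There are no non-zero maps from regular to preprojective, from preinjective to regular, or from preinjective to preprojective modules. There is $N\ge1$ such that $\underline{\dim}\,\tau^{-N}Z-\underline{\dim}Z\in\mathbb Z_{>0}\delta$ for $Z$ indecomposable preprojective and $\underline{\dim}\,\tau^{N}Z-\underline{\dim}Z\in\mathbb Z_{>0}\delta$ for $Z$ indecomposable preinjective. The regular modules form tubes. All but finitely many tubes are homogeneous (rank $1$), and different tubes are Hom- and Ext-orthogonal. Over the exceptional tubes $\sum(\mathrm{rank}-1)=\ell-2$. A regular rigid module lies in the exceptional tubes, has at most $\ell-2$ non-isomorphic indecomposable summands, and lies in $\operatorname{add}V$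 for some *maximal* basic regular rigid $V=V_1\oplus\dots\oplus V_{\ell-2}$.

Let $\mathcal H$ be the infinite set of isomorphism classes of homogeneous quasi-simples. For $M\in\mathcal H$ we have $\underline{\dim}M=\delta$, $\tau M\cong M$, $\operatorname{End}M=\mathbb C$.

*Example.* Let $Q$ be $1\to2\to3$ with an extra arrow $1\to3$, of type $\tilde{\mathbb A}_{2,1}$. Then $\delta=(1,1,1)$ and $\ell-2=1$. We have $\langle\delta,S_2\rangle=-1+1+0=0$, so $S_2$ is regular, and it is rigid. The module $E$ of dimension vector $(1,0,1)$ with identity on the arrow $1\to3$ is also regular, since $\langle\delta,S_1\rangle+\langle\delta,S_3\rangle=1-1=0$. The unique exceptional tube has rank $2$ with quasi-simples $S_2$ and $E$, so the maximal $V$ are $S_2$ and $E$, and the non-monomial part of $\mathcal B(Q)$ consists of the $F_n(X_\delta)X_{S_2}^a$ and $F_n(X_\delta)X_E^a$, $a\ge0$.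

*Cluster category* (Buan–Marsh–Reineke–Reiten–Todorov). The cluster category $\mathcal C=\mathcal C_Q$ is a Hom-finite Krull–Schmidt triangulated category with suspension $\Sigma=\tau$, and it is 2-Calabi–Yau: $\mathrm{Hom}_{\mathcal C}(X,Y)\cong D\mathrm{Hom}_{\mathcal C}(Y,\Sigma^2X)$ naturally. Its indecomposables are the indecomposable modules and the $\Sigma P_i=P_i[1]$. For modules,
$$\mathrm{Hom}_{\mathcal C}(X,\Sigma Y)=\mathrm{Ext}^1(X,Y)\oplus D\mathrm{Ext}^1(Y,X),\qquad \dim\mathrm{Hom}_{\mathcal C}(P_i,X)=(\underline{\dim}X)_i .$$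
The non-regular indecomposables are exactly the $\tau^a\Sigma P_j$, $a\in\mathbb Z$. Call $K\in\mathcal C$ rigid if $\mathrm{Hom}_{\mathcal C}(K,\Sigma K)=0$. A basic rigid object with $\ell$ indecomposable summands is cluster-tilting, and then $\mathrm{Hom}_{\mathcal C}(T,\Sigma K)=0$ forces $K\in\operatorname{add}T$. Clusters correspond to basic cluster-tilting objects $T=\bigoplus_{i=1}^\ell T_i$ via $x_i=X_{T_i}$; mutation exchanges one summand for its unique other complement, and the graph of mutations is connected. Cluster monomials are the $X_K$ with $K$ rigid. These facts about clusters hold for every acyclic quiver; this will be used once for a larger one.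

For $M\in\mathcal H$ we have $\Sigma M=\tau M\cong M$ in $\mathcal C$. Since $\tau$ preserves tubes and different tubes are Ext-orthogonal, for $R$ regular rigid and $M\ne M'$ in $\mathcal H$:
$$\mathrm{Hom}_{\mathcal C}(M,R)=\mathrm{Hom}_{\mathcal C}(R,M)=\mathrm{Hom}_{\mathcal C}(M,\Sigma R)=\mathrm{Hom}_{\mathcal C}(R,\Sigma M)=0,\quad \mathrm{Hom}_{\mathcal C}(M,M')=\mathrm{Hom}_{\mathcal C}(M,\Sigma M')=0.\tag{1}$$
(To see the first, write $\mathrm{Hom}_{\mathcal C}(M,R)=\mathrm{Hom}_{\mathcal C}(M,\Sigma\tau^{-1}R)$ and apply the displayed formula; the others are similar.)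

## The index and an identity of Hom-dimensions

Fix a basic cluster-tilting object $T$. Let $J=\mathrm{End}_{\mathcal C}(T)$ and $H=\mathrm{Hom}_{\mathcal C}(T,-):\mathcal C\to\operatorname{mod}J$. For an object $U$ write $(U)(X,Y)$ for the maps $X\to Y$ that factor through $\operatorname{add}U$. The functor $H$ induces an equivalence $\mathcal C/(\Sigma T)\simeq\operatorname{mod}J$ (Buan–Marsh–Reiten, Keller–Reiten). So
$$\mathrm{Hom}_J(HA,HB)=\mathrm{Hom}_{\mathcal C}(A,B)/(\Sigma T)(A,B),$$
and every $J$-module is $H\Sigma Y$ for some $Y$. Write $\hom=\dim\mathrm{Hom}_J$, let $\dim L\in\mathbb Z_{\ge 0}^\ell$ be the dimension vector of a $J$-module, so $(\dim HA)_i=\dim\mathrm{Hom}_{\mathcal C}(T_i,A)$, and let $a\cdot b$ be the standard dot product on $\mathbb Z^\ell$. The standard basis vectors of this $\mathbb Z^\ell$ are written $[T_i]$. All Hom spaces in this section are in $\mathcal C$ unless marked $J$.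

**Definition.** For $A\in\mathcal C$ choose a triangle $T_1^A\to T_0^A\to A\to\Sigma T_1^A$ with $T_0^A,T_1^A\in\operatorname{add}T$ (it exists because $T$ is cluster-tilting) and put $\operatorname{ind}A=[T_0^A]-[T_1^A]\in\mathbb Z^\ell$.

**Lemma 3.** For $A,Y\in\mathcal C$ and $L\in\operatorname{mod}J$,
$$\dim L\cdot\operatorname{ind}A=\hom(HA,L)-\hom(L,H\Sigma A),\tag{2}$$
$$\hom(H\Sigma Y,H\Sigma A)=\dim\,(T)(\Sigma^{-1}A,\Sigma Y).\tag{3}$$
Moreover, for all $Y,Z\in\mathcal C$,
$$\dim\,(T)(Z,\Sigma Y)+\dim\,(T)(Y,\Sigma Z)=\dim\mathrm{Hom}(Z,\Sigma Y).\tag{4}$$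

*Proof.* **Step 1: turn the dot product into a kernel minus a cokernel.** Let $L=H\Sigma Y$. Apply $\mathrm{Hom}(-,\Sigma Y)$ to the triangle:
$$\mathrm{Hom}(\Sigma T_1^A,\Sigma Y)\to\mathrm{Hom}(A,\Sigma Y)\to\mathrm{Hom}(T_0^A,\Sigma Y)\xrightarrow{\ \alpha\ }\mathrm{Hom}(T_1^A,\Sigma Y)\to\mathrm{Hom}(\Sigma^{-1}A,\Sigma Y).$$
Hence $\dim L\cdot\operatorname{ind}A=\dim\mathrm{Hom}(T_0^A,\Sigma Y)-\dim\mathrm{Hom}(T_1^A,\Sigma Y)=\dim\ker\alpha-\dim\operatorname{coker}\alpha$.

**Step 2: identify $\ker\alpha$.** It is $\mathrm{Hom}(A,\Sigma Y)$ modulo the maps that factor through $A\to\Sigma T_1^A$. Any map $A\to\Sigma T'$ with $T'\in\operatorname{add}T$ vanishes on $T_0^A$, because $\mathrm{Hom}(T,\Sigma T)=0$, so it factors through $A\to\Sigma T_1^A$. Thus we divide exactly by $(\Sigma T)(A,\Sigma Y)$, and $\dim\ker\alpha=\hom(HA,L)$.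

**Step 3: identify $\operatorname{coker}\alpha$ by duality.** By exactness $\operatorname{coker}\alpha$ is the image of the last map $\mathrm{Hom}(T_1^A,\Sigma Y)\to\mathrm{Hom}(\Sigma^{-1}A,\Sigma Y)$. By the 2-Calabi–Yau property this map is dual to $\mathrm{Hom}(\Sigma Y,\Sigma A)\to\mathrm{Hom}(\Sigma Y,\Sigma^2T_1^A)$. The kernel of the latter consists of the maps factoring through $\Sigma T_0^A\to\Sigma A$. It equals $(\Sigma T)(\Sigma Y,\Sigma A)$, because any $\Sigma T'\to\Sigma A$ composes to $0$ in $\Sigma^2T_1^A$. So the rank is $\dim\mathrm{Hom}(\Sigma Y,\Sigma A)/(\Sigma T)=\hom(L,H\Sigma A)$. This proves (2).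

**Step 4: read the same image a second way.** The image in Step 3 is the set of maps $\Sigma^{-1}A\to\Sigma Y$ factoring through $\Sigma^{-1}A\to T_1^A$. Any map $\Sigma^{-1}A\to T'$ with $T'\in\operatorname{add}T$ vanishes on $\Sigma^{-1}T_0^A$, as $\mathrm{Hom}(\Sigma^{-1}T,T)=0$, so it factors through $T_1^A$. Hence the image is $(T)(\Sigma^{-1}A,\Sigma Y)$, which gives (3).

**Step 5: symmetrize.** Take $A=\Sigma Z$ in (3) and rewrite its left side: $\dim(T)(Z,\Sigma Y)=\dim\mathrm{Hom}(\Sigma Y,\Sigma^2Z)-\dim(\Sigma T)(\Sigma Y,\Sigma^2Z)=\dim\mathrm{Hom}(Y,\Sigma Z)-\dim(T)(Y,\Sigma Z)$. Since $\dim\mathrm{Hom}(Y,\Sigma Z)=\dim\mathrm{Hom}(Z,\Sigma Y)$, this is (4). $\square$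

Taking for $L$ the simple $J$-module $S_i^J$ at $i$ in (2) shows that $\operatorname{ind}A$ does not depend on the chosen triangle. It is additive on direct sums.

**Lemma 4** (Palu). There is a unique linear map $\iota:\mathbb Z^\ell\to\mathbb Z^\ell$ with $\iota(\dim H\Sigma Z)=\operatorname{ind}Z+\operatorname{ind}\Sigma Z$ for all $Z\in\mathcal C$. It is antisymmetric: $\iota(e)\cdot f=-\iota(f)\cdot e$.

*Proof.* Put $\beta(Z,Y)=(\operatorname{ind}Z+\operatorname{ind}\Sigma Z)\cdot\dim H\Sigma Y$ and $h=\dim\mathrm{Hom}(Z,\Sigma Y)=\dim\mathrm{Hom}(Y,\Sigma Z)$. By (2),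
$$\beta(Z,Y)=\hom(HZ,H\Sigma Y)-\hom(H\Sigma Y,H\Sigma Z)+\hom(H\Sigma Z,H\Sigma Y)-\hom(H\Sigma Y,H\Sigma^2Z).$$
In $\beta(Z,Y)+\beta(Y,Z)$ the two middle terms cancel against those of $\beta(Y,Z)$. Here $\hom(HZ,H\Sigma Y)=h-\dim(\Sigma T)(Z,\Sigma Y)$, and (3) with $A=\Sigma Z$ gives $\hom(H\Sigma Y,H\Sigma^2Z)=\dim(T)(Z,\Sigma Y)$. Therefore
$$\beta(Z,Y)+\beta(Y,Z)=[h-\dim(\Sigma T)(Z,\Sigma Y)]-\dim(T)(Z,\Sigma Y)+[h-\dim(\Sigma T)(Y,\Sigma Z)]-\dim(T)(Y,\Sigma Z).$$
By (4) for $T$, and by (4) for the cluster-tilting object $\Sigma T$, this is $2h-h-h=0$. So $\beta$ is antisymmetric. It depends on $Y$ only through $\dim H\Sigma Y$, hence it depends on $Z$ only through $\dim H\Sigma Z$. Since dimension vectors of $J$-modules span $\mathbb Z^\ell$, the vector $\operatorname{ind}Z+\operatorname{ind}\Sigma Z$ is a function of $\dim H\Sigma Z\in\mathbb Z_{\ge0}^\ell$, and every vector of $\mathbb Z_{\ge0}^\ell$ occurs. The function is additive under $\oplus$, so it extends linearly and uniquely. $\square$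

*Example: $T=\Sigma kQ$.* Here $H\Sigma M=\mathrm{Hom}_{\mathcal C}(kQ,M)=M$ for a module $M$. In $\mathcal C$ we have $\Sigma^2P_i=\tau(P_i[1])=I_i$, so a minimal injective resolution $0\to M\to I^0\to I^1\to0$ gives a triangle $\Sigma^{-1}I^0\to\Sigma^{-1}I^1\to M\to I^0$ with the first two terms in $\operatorname{add}T$. Thus $(\operatorname{ind}M)_i=\dim\mathrm{Ext}^1(S_i,M)-\dim\mathrm{Hom}(S_i,M)=-\langle S_i,M\rangle$. A suspended minimal projective resolution gives $(\operatorname{ind}\Sigma M)_i=\langle M,S_i\rangle$. So $\iota(e)_i=\langle e,S_i\rangle-\langle S_i,e\rangle$. For the Kronecker quiver and $M\in\mathcal H$ this gives $\operatorname{ind}M=(1,-1)$.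

## Palu's formula and negative exponents

We use the following theorem (Palu, Ann. Inst. Fourier 58 (2008); in this form Plamondon, Adv. Math. 227 (2011)). The assignment
$$M\mapsto X^T_M=\sum_e\chi(\mathrm{Gr}_e(H\Sigma M))\,x^{\operatorname{ind}M-\iota(e)}\tag{5}$$
is a cluster character. This means: $X^T_{T_i}=x_i$; it is multiplicative on $\oplus$; and if $\dim\mathrm{Hom}_{\mathcal C}(A,\Sigma B)=1$, then $X^T_AX^T_B=X^T_C+X^T_{C'}$, where $C,C'$ are the middle terms of the two non-split triangles $B\to C\to A\to\Sigma B$ and $A\to C'\to B\to\Sigma A$. By the example above, the Caldero–Chapoton map is the case $T=\Sigma kQ$.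

Consequently (5) with $x_i=X_{T_i}$ is the $T$-expansion of $X_M$ for every rigid $M$. Indeed, both $X$ and $X^T$ take the same values on the $T_i$ and satisfy the same exchange relations. The cluster-tilting graph is connected, so by induction along mutations they agree on all indecomposable rigid objects, and then on all rigid objects by multiplicativity.

**Definition.** Call $w\in\mathbb Z^\ell$ an *exponent* of $X_M$ in $T$ if $w=\operatorname{ind}M-\iota(\dim L)$ for some submodule $L\subset H\Sigma M$. Every monomial that occurs in (5) has such an exponent, because $\chi(\mathrm{Gr}_e)\neq0$ requires $\mathrm{Gr}_e\ne\emptyset$.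

The next lemma says that a cluster monomial not supported on $T$ has, in each of its terms, some negative exponent, and it gives one linear functional that shows this for all terms at once.

**Lemma 5.** Let $K$ be rigid, $N=H\Sigma K\ne0$ (that is, $K\notin\operatorname{add}T$), $n=\dim N$. Every exponent $w$ of $X_K$ satisfies $n\cdot w<0$.

*Proof.* Let $L\subset N$, $e=\dim L$, $w=\operatorname{ind}K-\iota(e)$. By antisymmetry and $\iota(n)=\operatorname{ind}K+\operatorname{ind}\Sigma K$,
$$n\cdot w=n\cdot\operatorname{ind}K+e\cdot\operatorname{ind}K+e\cdot\operatorname{ind}\Sigma K.$$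
Rigidity gives $\hom(HK,N)=\dim\mathrm{Hom}(K,\Sigma K)/(\Sigma T)=0$, hence $\hom(HK,L)=0$ as $L\subset N$. By (2) the three terms are $-\hom(N,N)$, $-\hom(L,N)$ and $\hom(N,L)-\hom(L,H\Sigma^2K)$. So
$$n\cdot w=-\hom(N,N)-\hom(L,N)+\hom(N,L)-\hom(L,H\Sigma^2K).$$
As $\hom(N,L)\le\hom(N,N)$, this is at most $-\hom(L,N)$, which is negative if $L\neq0$. If $L=0$, it is $-\hom(N,N)<0$. $\square$

*Example.* For the Kronecker quiver, $T=\Sigma kQ$ and $K=S_2$ we have $X_{S_2}=(u_1^2+1)/u_2$ and $n=(0,1)$; the exponents $(2,-1)$ and $(0,-1)$ have $n\cdot w=-1$.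

## The clusters $T(m)$ and the homogeneous tubes

Let $V$ be maximal basic regular rigid. This section builds the sequence of clusters that replaces $\{\xi_{-m},\xi_{-m-1}\}$.

**Step 1: find a Kronecker category inside $\operatorname{mod}kQ$.** The category $V^\perp=\{X:\mathrm{Hom}(V,X)=\mathrm{Ext}^1(V,X)=0\}$ is an exact, extension-closed subcategory of $\operatorname{mod}kQ$, equivalent to the modules over a hereditary algebra with two simples, that is, over a quiver with two vertices and $a$ parallel arrows (Geigle–Lenzing; Schofield). It contains $\mathcal H$, by orthogonality of tubes. Since Hom and $\mathrm{Ext}^1$ agree, Euler forms agree, so $x^2+y^2-axy$ is positive semidefinite, and the class of any $M\in\mathcal H$ is a non-zero isotropic vector. Hence $a=2$. Isotropic vectors are now the multiples of $(1,1)$, so $M$ has class $c(1,1)$ with $c\ge1$. The class $(1,1)$ corresponds to an isotropic positive dimension vector for $Q$, that is, to $c'\delta$ with $c'\ge1$. Then $cc'=1$, so $c=c'=1$: the class $(1,1)$ is $\delta$, and each $M\in\mathcal H$ has class $(1,1)$.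

*Example.* For the quiver of type $\tilde{\mathbb A}_{2,1}$ above and $V=S_2$, the space $\mathrm{Hom}(S_2,X)$ is the kernel and $\mathrm{Ext}^1(S_2,X)$ the cokernel of the map $X_2\to X_3$ (dimension count: $\langle S_2,X\rangle=\dim X_2-\dim X_3$). So $V^\perp$ consists of the $X$ with $X_2\to X_3$ bijective. Identifying $X_2$ with $X_3$ leaves two arrows out of vertex $1$.

**Step 2: recall the Kronecker modules we need.** Let $U_m$ ($m\ge0$) be the Kronecker module with the binary forms in $s,t$ of degree $m-1$ at the source vertex, those of degree $m$ at the sink, and the two arrows acting as multiplication by $s$ and $t$. These are the preprojective Kronecker modules in order, and $U_m\oplus U_{m+1}$ is rigid. Their class is $(m,m+1)$, so $\underline{\dim}\,U_m=\underline{\dim}\,U_0+m\delta$. Multiplication by a non-zero linear form $f$ is an injective map $U_m\to U_{m+1}$. Its cokernel has class $(1,1)$, and $s,t$ act on it by the values of $s$ and $t$ at the zero $p\in\mathbb P^1$ of $f$. So this cokernel $M_p$ is independent of $m$ up to isomorphism. The indecomposables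 of class $(1,1)$ are given by pairs $(\lambda,\mu)\neq(0,0)$ up to scaling, so they are exactly the $M_p$, pairwise non-isomorphic. We conclude:

- for every indecomposable Kronecker module $M$ of class $(1,1)$ and every $m\ge0$ there is an exact sequence $0\to U_m\to U_{m+1}\to M\to0$;
- the non-zero maps $f:U_0\to U_1$ (where $\dim\mathrm{Hom}(U_0,U_1)=2$) are injective, and their cokernels, for $[f]\in\mathbb P^1$, are pairwise non-isomorphic and represent all indecomposable Kronecker modules of class $(1,1)$.

Each $M\in\mathcal H$ is one of these cokernels. Conversely, all but finitely many of the cokernels lie in $\mathcal H$. A cokernel is an indecomposable $kQ$-module of dimension $\delta$, hence regular. If it lies in a homogeneous tube it is quasi-simple, since quasi-length $s$ there means dimension $s\delta$. And the exceptional tubes contain only finitely many indecomposables of dimension $\delta$. (In the example with $V=S_2$ there is one exceptional cokernel: the one with zero map $1\to2$, which has submodule $E$ and quotient $S_2$.)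

**Step 3: build clusters.** We have $\langle\delta,U_m\rangle=-1$ (the Kronecker form gives $\langle(1,1),(m,m+1)\rangle=m+(m+1)-2(m+1)$), so $U_m$ is preprojective over $kQ$. Then $\mathrm{Ext}^1(U_m,V)=D\mathrm{Hom}(V,\tau U_m)=0$, while $\mathrm{Ext}^1(V,U_m)=0$ as $U_m\in V^\perp$. So
$$T(m)=U_m\oplus U_{m+1}\oplus V$$
is rigid with $\ell$ indecomposable summands, and gives a cluster. Denote its coordinate vectors by $[m],[m+1],[V_i]$.

**Lemma 6.** Let $M\in\mathcal H$.

1. For $m\ge0$, $\dim\mathrm{Hom}(U_m,M)=\dim\mathrm{Ext}^1(M,U_m)=1$ and $\mathrm{Ext}^1(U_m,M)=0$.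
2. For $m\ge1$ and every cluster character $X'$,
$$X'_MX'_{U_m}=X'_{U_{m+1}}+X'_{U_{m-1}}.\tag{6}$$
Hence (5) with $x_i=X_{T_i}$ is the $T$-expansion of $X_M$ for every $T$, and $X_M$ does not depend on $M\in\mathcal H$.
3. In the cluster $T(m)$, $\operatorname{ind}M=[m+1]-[m]=:g_m$.

*Proof.* (1) $\mathrm{Ext}^1(U_m,M)=D\mathrm{Hom}(M,\tau U_m)=0$ and $\mathrm{Hom}(M,U_m)=0$, since there are no maps from regular to preprojective modules. So the two dimensions are $\langle U_m,\delta\rangle$ and $-\langle\delta,U_m\rangle$, both $1$.

(2) By (1), $\mathrm{Hom}_{\mathcal C}(M,\Sigma U_m)$ is one-dimensional. The exact sequence of Step 2 gives one non-split triangle $U_m\to U_{m+1}\to M\to\Sigma U_m$. For the other we need the cone of a non-zero map $U_m\to\Sigma M\cong M$. The space $\mathrm{Hom}_{\mathcal C}(U_m,\Sigma M)$ is one-dimensional, and the surjection $U_m\to M$ with kernel $U_{m-1}$ spans it. From the triangle $U_{m-1}\to U_m\to M\to\Sigma U_{m-1}$ and $\Sigma^{-1}M\cong M$ we get $M\to U_{m-1}\to U_m\to\Sigma M$. This proves (6). Both $X$ and $X^T$ are cluster characters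 that agree on rigid objects, so by (6) they agree on $M$. Also $X_M=(X_{U_2}+X_{U_0})/X_{U_1}$ does not involve $M$.

(3) This is read off from the first triangle. $\square$

## Leading terms of $X_\delta$ in an arbitrary cluster

Fix $T$ again. In the Kronecker example $X_\delta=x^g+x^{-g}+\frac1{u_1u_2}$ with $g=(1,-1)$, and the last term is lower for the grading by $v=(1,1)$. We now show that every cluster of every affine quiver looks like this.

Put $v_i=\dim\mathrm{Hom}_{\mathcal C}(T_i,\Sigma M)$ for $M\in\mathcal H$. If $T_i$ is regular, $v_i=0$ by (1). If $T_i=\tau^a\Sigma P_j$, then $\mathrm{Hom}_{\mathcal C}(T_i,\Sigma M)=\mathrm{Hom}_{\mathcal C}(P_j,\tau^{-a}M)$, so $v_i=\delta_j>0$. Thus $v$ does not depend on $M$; we have $v_i=0$ exactly when $T_i$ is regular. As at most $\ell-2$ of the $T_i$ are regular, $v$ has at least two non-zero entries. Write $N_M=H\Sigma M\cong HM$, so that $\dim N_M=v$. The *$v$-degree* of $x^w$ is $v\cdot w$.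

**Lemma 7.** There is $g\in\mathbb Z^\ell$ such that:

1. $X_\delta=x^g+x^{-g}+(\text{terms of }v\text{-degree}<0)$;
2. $v\cdot g=0$; $g_i=0$ whenever $v_i=0$; $g\ne0$;
3. for $R$ regular rigid, every exponent $w$ of $X_R$ has $v\cdot w\le0$, and $\dim H\Sigma R\cdot g=0$.

For $T=T(m)$ one has $g=g_m$ and $v=[m]+[m+1]$.

*Proof.* **Step 1: find infinitely many $M$ with the same index.** By (2) with $A=M$ and $L=S_i^J$,
$$(\operatorname{ind}M)_i=\hom(N_M,S_i^J)-\hom(S_i^J,N_M),$$
and both terms lie between $0$ and $v_i$. So $|(\operatorname{ind}M)_i|\le v_i$, only finitely many indices occur, and there is an infinite $\mathcal M\subset\mathcal H$ with common index $g$. Moreover $g_i=0$ if $v_i=0$. For $M\in\mathcal M$, $\Sigma M\cong M$ gives $\iota(v)=\operatorname{ind}M+\operatorname{ind}\Sigma M=2g$, so antisymmetry gives $v\cdot g=0$.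

**Step 2: show that submodules of $N_M$ pair non-positively with $g$.** Let $M\ne M'$ in $\mathcal M$, $L\subset N_M$, $e=\dim L$. By (1), $\hom(HM',L)\le\hom(HM',H\Sigma M)=0$, so (2) for $A=M'$ gives
$$e\cdot g=-\hom(L,N_{M'})\le0.\tag{7}$$

**Step 3: make the inequality strict for proper submodules.** Claim: for all but finitely many $M\in\mathcal M$ we have $\dim L\cdot g<0$ for all $0\ne L\subsetneq N_M$. Suppose not. For infinitely many $M$ choose $0\neq L_M\subsetneq N_M$ with $\dim L_M\cdot g=0$ and of minimal total dimension. If $L_M=L'\oplus L''$ with both non-zero, then by (7) both pair non-positively with $g$ and the sum is zero, so both pair to zero, against minimality; so $L_M$ is indecomposable. Passing to an infinite subset, all $L_M$ have the same dimension vector $e$, with $e\le v$ and $e\ne v$. They are pairwise non-isomorphic: for $M\ne M'$, (7) gives $\hom(L_M,N_{M'})=-e\cdot g=0$, whereas $0\ne L_{M'}\subset N_{M'}$.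

Write $L_M=H\Sigma Y_M$ with $Y_M$ indecomposable; the $Y_M$ are pairwise non-isomorphic. Take a non-regular summand $T_i=\tau^a\Sigma P_j$. Then $e_i=\dim\mathrm{Hom}_{\mathcal C}(P_j,\tau^{-a}Y_M)$, which is $(\underline{\dim}Z)_j$ when $Z=\tau^{-a}Y_M$ is a module. There are only finitely many indecomposables $Z$ outside the homogeneous tubes that are either some $\Sigma P_i$ or modules with $(\underline{\dim}Z)_j\le e_i$. Indeed, the preprojective and preinjective indecomposables fall into finitely many $\tau^N$-orbits along which dimension vectors grow by positive multiples of $\delta$, and $\delta_j>0$. An indecomposable of quasi-length $s$ in a tube of rank $r$ has dimension vector at least $\lfloor s/r\rfloor\delta$, and each of the finitely many exceptional tubes has $r$ indecomposables of each quasi-length. Hence some $Y_M$ lies in a homogeneous tube, of quasi-length $s\ge1$, so $\underline{\dim}Y_M=s\delta$. The computation of $v$ applies to $Y_M$ word for word and gives $e=\dim H\Sigma Y_M=sv\ge v$. This contradicts $e\le v$, $e\neq v$, and proves the claim.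

**Step 4: read off the leading terms.** Choose $M\in\mathcal M$ as in the claim. If $g=0$, the claim leaves no proper non-zero submodule, so $N_M$ is simple, contradicting that $v$ has two non-zero entries. So $g\neq0$, and part 2 is proved. By Lemma 6, $X_\delta=X_M$ is given by (5), and
$$v\cdot(g-\iota(e))=v\cdot g+\iota(v)\cdot e=2\,e\cdot g .$$
This is negative unless $L=0$, with term $x^g$, or $L=N_M$, with term $x^{g-\iota(v)}=x^{-g}$. Each of these two has coefficient $1$. This is part 1.

**Step 5: treat $X_R$.** Let $M\in\mathcal M$, $N'=H\Sigma R$, $L\subset N'$, $e=\dim L$ and $w=\operatorname{ind}R-\iota(e)$. Then $v\cdot w=v\cdot\operatorname{ind}R+2g\cdot e$. By (2) and (1), $v\cdot\operatorname{ind}R=\hom(HR,H\Sigma M)-\hom(HM,H\Sigma R)=0$. Next, $g\cdot e=\hom(HM,L)-\hom(L,N_M)=-\hom(L,N_M)\le0$, because $\hom(HM,L)\le\hom(HM,H\Sigma R)=0$. So $v\cdot w\le0$. Finally $\dim N'\cdot g=\hom(HM,H\Sigma R)-\hom(H\Sigma R,H\Sigma M)=0$ by (1), since $\mathrm{Hom}_{\mathcal C}(\Sigma R,\Sigma M)=\mathrm{Hom}_{\mathcal C}(R,M)=0$.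

**Step 6: the case $T=T(m)$.** By Lemma 6 every $M\in\mathcal H$ has index $g_m$ there, so $g=g_m$. By Lemma 6(1), $v_{[m]}=\dim\mathrm{Hom}_{\mathcal C}(U_m,\Sigma M)=\dim\mathrm{Ext}^1(M,U_m)=1$, similarly $v_{[m+1]}=1$, and $v_{[V_i]}=0$. $\square$

Taking the part of $v$-degree $0$ is a ring homomorphism on Laurent polynomials all of whose terms have $v$-degree $\le0$. Applied to $F_k(X_\delta)$ it gives $F_k(x^g+x^{-g})=x^{kg}+x^{-kg}$. Hence for $k\ge1$ and $R'$ regular rigid,
$$F_k(X_\delta)X_{R'}=(x^{kg}+x^{-kg})\,[X_{R'}]_0+(\text{terms of }v\text{-degree}<0),\tag{8}$$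
where $[X_{R'}]_0$ is the $v$-degree $0$ part.

## Laurent coefficients dual to $\mathcal B(Q)$

Write $b_{n,R}=F_n(X_\delta)X_R$. The functional dual to $b_{n,R}$ will be the coefficient of $x^{ng_m+r}$ in the cluster $T(m)$, for $m$ large. The reason for letting $m$ grow is the following monotonicity.

**Lemma 8.** Let $V,U_m$ be as above and $K\in\mathcal C$ rigid. For $m\gg0$, $\dim\mathrm{Hom}_{\mathcal C}(U_{m+1},\Sigma K)\ge\dim\mathrm{Hom}_{\mathcal C}(U_m,\Sigma K)$.

*Proof.* We may take $K$ indecomposable. The dimension for a module $K$ is $\dim\mathrm{Ext}^1(U_m,K)+\dim\mathrm{Ext}^1(K,U_m)$.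

If $K$ is preprojective, it and $\tau K$ have only finitely many indecomposable predecessors. So for $m\gg0$ we have $\mathrm{Hom}(U_m,K)=0$ and $\mathrm{Ext}^1(K,U_m)=D\mathrm{Hom}(U_m,\tau K)=0$. The dimension is $-\langle U_m,K\rangle$, which grows by $-\langle\delta,K\rangle>0$ at each step.

If $K$ is regular or preinjective, then $\mathrm{Hom}(K,U_m)=0$ and $\mathrm{Ext}^1(U_m,K)=D\mathrm{Hom}(K,\tau U_m)=0$. The dimension is $-\langle K,U_m\rangle$, with increment $-\langle K,\delta\rangle=\langle\delta,K\rangle\ge0$.

If $K=\Sigma P_i$, then $\mathrm{Hom}_{\mathcal C}(U_m,\Sigma^2P_i)=D\mathrm{Hom}_{\mathcal C}(P_i,U_m)$ has dimension $(\underline{\dim}U_m)_i$, with increment $\delta_i>0$. $\square$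

**Proposition 9.** Let $b$ be a cluster monomial or $b=b_{k,R'}$ ($k\ge1$, $R'$ regular rigid).

1. For every cluster $T$ and $r\in\mathbb Z_{\ge0}^\ell$, the coefficient of $x^r$ in the $T$-expansion of $b$ is $1$ if $b=x^r$, and $0$ otherwise.
2. Let $n\ge1$, $R$ regular rigid, $V$ maximal with $R=\bigoplus V_i^{r_i}$, $r=\sum r_i[V_i]$. For all $m\gg0$ (depending on $b$), the coefficient of $x^{ng_m+r}$ in the $T(m)$-expansion of $b$ is $1$ if $b=b_{k,R'}$ with $k=n$, $R'\cong R$, and $0$ otherwise.

*Proof.* **Step 1: part 1 for cluster monomials.** Let $b=X_K$. If $K\in\operatorname{add}T$, then $b$ is itself a monomial in $x$ and the claim is clear. Otherwise Lemma 5 gives $\dim H\Sigma K\cdot w<0$ for every exponent $w$; as $\dim H\Sigma K\ge0$, no exponent is $\ge0$.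

**Step 2: part 1 for $b=b_{k,R'}$.** Suppose $x^r$ with $r\ge0$ occurs. By (8) and Lemma 7 all $v$-degrees are $\le0$, and $v\cdot r\ge0$. So $v\cdot r=0$ and $r=\pm kg+w'$ with $w'$ an exponent of $X_{R'}$. If $R'\notin\operatorname{add}T$, put $n'=\dim H\Sigma R'\neq0$. Lemma 7(3) and Lemma 5 give $n'\cdot r=n'\cdot w'<0$, which contradicts $r\ge0$. If $R'\in\operatorname{add}T$, then $w'$ is supported on $\{i:v_i=0\}$. By Lemma 7(2), $\pm kg$ is non-zero, supported on $\{i:v_i>0\}$, and orthogonal to $v$. So it has a negative entry there, and so does $r$, a contradiction. Hence the coefficient is always $0$ (and $b\ne x^r$).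

**Step 3: part 2 for cluster monomials.** Let $b=X_K$. If $K\in\operatorname{add}T(m)$, its exponent is non-negative, while $ng_m+r$ has $[m]$-entry $-n<0$. Otherwise let $p=\dim H\Sigma K\ne0$, computed in $T(m)$. For $m\gg0$, Lemma 8 gives
$$p\cdot(ng_m+r)=n(p_{[m+1]}-p_{[m]})+p\cdot r\ge0,$$
so $ng_m+r$ is not an exponent of $X_K$, by Lemma 5.

**Step 4: part 2 for $b=b_{k,R'}$.** As $v=[m]+[m+1]$, we have $v\cdot(ng_m+r)=0$, and only the first summand of (8) matters. If $R'=\bigoplus V_i^{r'_i}\in\operatorname{add}V$ and $r'=\sum r'_i[V_i]$, that summand is $x^{kg_m+r'}+x^{-kg_m+r'}$. Comparing entries, and using $n,k\ge1$, the coefficient is $1$ if $k=n$ and $r'=r$, and $0$ otherwise. If $R'\notin\operatorname{add}V$, then $R'\notin\operatorname{add}T(m)$. With $n'=\dim H\Sigma R'$, the exponents of the first summand satisfy $n'\cdot(\pm kg_m+w')=n'\cdot w'<0$ by Lemmas 7(3) and 5, while $n'\cdot(ng_m+r)=n'\cdot r\ge0$. So the coefficient is $0$. $\square$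

Proposition 9 shows in particular that a cluster monomial $X_K$ determines $K$, that $b_{n,R}$ determines $n$ and $R$, and that the two families do not meet.

**Corollary 10.** Let $y=\sum c_b\,b\in\mathcal A(Q)$ be a finite sum over $\mathcal B(Q)$. Each $c_b$ is a Laurent coefficient of $y$: that of $x^r$ in $T$ if $b=x^r$ in the cluster $T$, and that of $x^{ng_m+r}$ in $T(m)$, with $m$ large depending on $y$, if $b=b_{n,R}$. Hence if $y$ is positive, all $c_b\ge0$.

*Proof.* Add up Proposition 9 over the finitely many $b$ that occur in $y$. $\square$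

This is the second half of Theorem 1.

## What the leading terms do not see, and principal coefficients

It remains to show that $b_{n,R}$ is positive. Formula (8) controls only the part of $v$-degree $0$. Already $F_3(X_\delta)=X_\delta^3-3X_\delta$ subtracts the terms of negative degree of $3X_\delta$, and nothing so far says that $X_\delta^3$ contains enough of them. The idea is to use Corollary 10 in the other direction. Theta functions are positive by construction. If we can compute the coordinates of a theta function in $\mathcal B(Q)$ with the functionals of Proposition 9, we may recognize $b_{n,R}$ as a theta function.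

Theta functions are used here with principal coefficients. Let $\mathbf e_i$ be the standard basis of $\mathbb Z^{Q_0}=\mathbb Z^\ell$, put $B=(b_{ij})$ with $b_{ij}=\langle S_i,S_j\rangle-\langle S_j,S_i\rangle$, and let $\mathcal A_{\rm prin}$ be the cluster algebra over $\mathbb Z[y_1^{\pm1},\dots,y_\ell^{\pm1}]$ with principal coefficients at $(B,\mathbf u)$. Put $\hat y_j=y_j\prod_iu_i^{b_{ij}}$. It is the cluster algebra of the acyclic quiver $\tilde Q$ obtained from $Q$ by adding frozen vertices $i'$ and arrows $i\to i'$, with $u_{i'}=y_i$.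

**Step 1: describe the clusters of $\mathcal A_{\rm prin}$.** The $kQ$-modules form a full subcategory of $\operatorname{mod}k\tilde Q$ closed under submodules, quotients and extensions, with the same $\mathrm{Ext}^1$. Let $T$ be cluster-tilting in $\mathcal C_Q$, and read each summand $\Sigma P_i$ as the shifted projective of $\tilde Q$. For a $kQ$-module $M$ we have $\dim\mathrm{Hom}_{\mathcal C_{\tilde Q}}(P_i,M)=(\underline{\dim}M)_i$ as before, and $0$ for $P_{i'}$. So $T\oplus\bigoplus_{i'}\Sigma P_{i'}$ is rigid with $2\ell$ summands, hence cluster-tilting in $\mathcal C_{\tilde Q}$. Since complements are unique, mutations of $T$ in $\mathcal C_Q$ correspond to mutations at non-frozen summands in $\mathcal C_{\tilde Q}$. Thus the cluster variables of $\mathcal A_{\rm prin}$ are given by the Caldero–Chapoton formula of $\tilde Q$ on the rigid indecomposables of $\mathcal C_Q$.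

**Step 2: write the formula.** In the Euler form of $\tilde Q$ we have $-\langle e,S_{i'}\rangle=e_i$ and $\langle S_{i'},\underline{\dim}M-e\rangle=0$ for $kQ$-modules $M$. So
$$\tilde X_M=u^{g(M)}\sum_e\chi(\mathrm{Gr}_eM)\,\hat y^{\,e},\qquad g(M)=(-\langle S_i,\underline{\dim}M\rangle)_i,\qquad\tilde X_{\Sigma P_i}=u_i,\quad g(\Sigma P_i)=\mathbf e_i.\tag{9}$$
On modules $g$ is linear in $\underline{\dim}$; write $g_\delta=g(\delta)$. Extend $g$ to direct sums additively.

**Step 3: specialize.** Setting $y=1$ gives a ring homomorphism $\mathcal A_{\rm prin}\to\mathcal A(Q)$, $\tilde X_K\mapsto X_K$. It is compatible with expansions in corresponding clusters: multiply an expansion in $T$ by a monomial $\tilde x^D$ ($\tilde x_i=\tilde X_{T_i}$) to clear denominators, set $y=1$, and divide again.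

*Example.* For the Kronecker quiver, $g(d)=(2d_2-d_1,-d_2)$ and $g_\delta=(1,-1)$. With $U_m$ of dimension $(m,m+1)$ we get $g(U_m)=(m+2,-m-1)$, and for the preinjectives of dimension $(m+1,m)$ we get $(m-1,-m)$. The cones spanned by $g$-vectors of clusters start with $(1,0),(0,1)$. On one side they have the rays $(1,0),(2,-1),(3,-2),\dots$, on the other side $(0,1),(-1,0),(0,-1),(1,-2),\dots$, and both sequences of directions converge to that of $(1,-1)$. The only lattice points outside all cones are $n(1,-1)=ng_\delta$, $n\ge1$, as Theorem 2(b) states.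

## Broken lines and theta functions

We use the following facts from Gross–Hacking–Keel–Kontsevich, *Canonical bases for cluster algebras*, J. AMS 31 (2018), §§1–4, 7, for $\mathcal A_{\rm prin}$, with the skew form chosen so that the initial walls are $((\mathbf e_j,0)^\perp,\,1+z^{(B\mathbf e_j,\mathbf e_j)})$. For a vector $n$ put $|n|=\sum n_i$. A point is generic if it avoids a suitable countable union of hyperplanes that includes all $(n,0)^\perp$ with $0\neq n\in\mathbb Z^\ell_{\ge0}$; generic points are dense in every open set.

- (G1) There is a scattering diagram in $\mathbb R^\ell\oplus\mathbb R^\ell$. Its walls $(\mathfrak d,f_{\mathfrak d})$ have $\mathfrak d\subset(n_{\mathfrak d},0)^\perp$ a closed convex rational polyhedral cone of codimension one, $0\ne n_{\mathfrak d}\in\mathbb Z^\ell_{\ge0}$, and $f_{\mathfrak d}=1+\sum_{k\ge1}c_kz^{k(Bn_{\mathfrak d},n_{\mathfrak d})}$; each $f_{\mathfrak d}$ may be taken to be a positive integral power of some $1+z^{k(Bn_{\mathfrak d},n_{\mathfrak d})}$. For each $K$ only finitely many walls have $f_{\mathfrak d}$ non-trivial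 in orders $|kn_{\mathfrak d}|\le K$.
- (G2) For generic $P$, $\vartheta_{P,g}=\sum_\gamma c_\gamma z^{m_\gamma}$, $c_\gamma\in\mathbb Z_{>0}$, over broken lines ending at $P$ with initial exponent $(g,0)$; here $m_\gamma$ is the final exponent. A broken line is piecewise linear with velocity minus its current exponent. It may bend only at walls, where its exponent increases by some $k(Bn_{\mathfrak d},n_{\mathfrak d})$, $k\ge1$, occurring in a positive power of the product of the functions of the walls (all with parallel $n_{\mathfrak d}$) through that point. Unbent lines have coefficient $1$, and $\vartheta_{P,0}=1$.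
- (G3) For each cluster $T$ let $\sigma_T$ be the cone spanned by the $g(T_i)$, which form a $\mathbb Z$-basis of $\mathbb Z^\ell$. Then $\operatorname{int}\sigma_T\times\mathbb R^\ell$ is a chamber. For $P$ in it, $\vartheta_{P,g}$ (if finite) becomes, under $z^{(g(T_i),0)}\mapsto\tilde X_{T_i}$, $z^{(0,h)}\mapsto y^h$, the $T$-expansion of one function $\vartheta_g$ independent of $T$ and $P$. If $g=\sum r_ig(T_i)$ with $r_i\ge0$, then $\vartheta_g=\prod\tilde X_{T_i}^{r_i}$.
- (G4) Let $\Theta$ be the set of $g$ for which $\vartheta_{P,g}$ is finite for $P$ in cluster chambers. Then $\vartheta_g$, $g\in\Theta$, is a Laurent polynomial in every cluster. The $y^h\vartheta_g$ ($g\in\Theta$, $h\in\mathbb Z^\ell$) are linearly independent over the ground field, and $\mathcal A_{\rm prin}$ is contained in their span.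

*Example in rank one.* Let $Q$ be a single vertex (not affine, but the picture is the same). The only wall is $\{0\}\times\mathbb R$ in $\mathbb R^2$ with function $1+z^{(0,1)}$. For $g=-1$ a broken line starts with exponent $(-1,0)$ and velocity $(1,0)$, so it comes from the left. If $P$ is to the right of the wall, the line crosses it and either goes straight or bends to exponent $(-1,1)$. So $\vartheta_{P,-1}=z^{(-1,0)}+z^{(-1,1)}$, that is, $u^{-1}(1+y)=\tilde X_S$. If $P$ is to the left, $\vartheta_{P,-1}=z^{(-1,0)}$: this is the chamber of the cluster $\{\tilde X_S\}$. Note that the coefficient of $z^{(-1,1)}$ is $0$ when $P$ is near the point $(-1,1)$ itself. Lemma 12 says that this always happens.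

By (G2), for $P$ in the initial chamber,
$$\vartheta_g=u^g\Bigl(1+\sum_{0\ne e\ge0}c_e\hat y^{\,e}\Bigr),\qquad c_e\ge0 .$$
In particular, by (G3) and (9), the polynomial $\sum_e\chi(\mathrm{Gr}_eM)y^e$ of a rigid module $M$ has non-negative coefficients. It has constant term $1$ and total degree $|\underline{\dim}M|$, coming from $e=\underline{\dim}M$.

**Lemma 11.** $\Theta=\mathbb Z^\ell$, and $\vartheta_g\in\mathcal A_{\rm prin}$ for all $g$. Consequently
$$\bar\vartheta_g:=\vartheta_g|_{y=1}\in\mathcal A(Q)\ \text{ is positive, for every }g\in\mathbb Z^\ell.\tag{10}$$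

*Proof.* **Step 1: produce an element of $\mathcal A_{\rm prin}$ with each leading exponent.** The elements $\prod u_i^{a_i}\tilde X_{S_i}^{b_i}$ with $a_i,b_i\ge0$, $a_ib_i=0$ lie in $\mathcal A_{\rm prin}$ and have the form $u^g(1+\sum_{0\ne e\ge0}p_e\hat y^{\,e})$. Since $g(S_i)=-\mathbf e_i+\sum_{j\to i}\mathbf e_j$ (sum over arrows), we have $g_j=a_j-b_j+\sum_{j\to i}b_i$. Given any $g\in\mathbb Z^\ell$, solve for $(a_j,b_j)$ from the sinks upwards: when $j$ is reached, the $b_i$ with $j\to i$ are known, and $a_j-b_j$ may be any integer. So each $g$ is attained; let $P_g$ be such an element.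

**Step 2: deduce $g\in\Theta$.** By (G4) write $P_g=\sum a_{q,h}y^h\vartheta_q$, a finite sum with $q\in\Theta$. Order exponents by $(q,h)\ge(q+Be,h+e)$ for $e\ge0$; this is a partial order. All monomials of $y^h\vartheta_q$ in $u,y$ are $\le(q,h)$, and $(q,h)$ occurs with coefficient $1$. A maximal $(q,h)$ with $a_{q,h}\ne0$ is therefore not cancelled, occurs in $P_g$, and so is $\le(g,0)$. Conversely the monomial $(g,0)$ of $P_g$ occurs in some $y^h\vartheta_q$ with $a_{q,h}\neq0$, so $(g,0)\le(q,h)\le(\text{a maximal one})\le(g,0)$. Thus $q=g$ and $g\in\Theta$.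

**Step 3: membership in $\mathcal A_{\rm prin}$.** The initial seed is acyclic. It is coprime, because its $j$-th exchange polynomial is linear in $y_j$ with coprime monomial coefficients, hence irreducible, and involves no other $y_i$. By Berenstein–Fomin–Zelevinsky (Duke 2005), a cluster algebra with an acyclic and coprime seed equals its upper cluster algebra, that is, the algebra of elements that are Laurent polynomials in every cluster. By (G4), and since theta functions have integer coefficients, $\vartheta_g\in\mathcal A_{\rm prin}$.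

**Step 4: specialize.** The $T$-expansion of $\vartheta_g$ has non-negative coefficients, not all zero, for every $T$. Setting $y=1$ adds such coefficients, so no cancellation occurs, and $\bar\vartheta_g$ is non-zero with non-negative coefficients in every cluster. $\square$

## The coefficient at an exponent, seen from nearby

The next lemma isolates one coefficient. Tracing a broken line backwards from its end $P$, its last segment moves in the direction of its final exponent $\tilde q$. If $P$ is close to $\tilde q$, this is almost a radial motion away from the origin. Walls are cones, so a wall that does not contain $\tilde q$ is never met.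

**Lemma 12.** Given $g,q,h\in\mathbb Z^\ell$, there is $\varepsilon>0$ such that for generic $P$ with $|P-(q,h)|<\varepsilon$ the coefficient of $z^{(q,h)}$ in $\vartheta_{P,g}$ is $1$ if $(q,h)=(g,0)$ and $0$ otherwise.

*Proof.* A contributing broken line has final exponent $(q,h)=(g+Be,e)$, where $e\ge0$ is the sum of the increments $kn_{\mathfrak d}$. So $e=h$. If $h=0$, the line is unbent; there is such a line if and only if $q=g$, it is then unique, and it contributes $1$.

Let $h\ne0$ and $\tilde q=(q,h)$. If $h\not\ge0$ there is nothing to count. Each increment $kn_{\mathfrak d}$ has $|kn_{\mathfrak d}|\le|h|$, so by (G1) bends occur only at a finite set $W$ of walls. Traced backwards from $P$, the last segment is $P+s\tilde q$, $s\ge0$. As the line is bent, this segment must reach some wall $\mathfrak d\in W$. If $\tilde q\notin\mathfrak d$, write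
$$P+s\tilde q=(1+s)\Bigl(\tilde q+\frac{P-\tilde q}{1+s}\Bigr).$$
The point in parentheses is at distance at most $|P-\tilde q|$ from $\tilde q$, so it is not in $\mathfrak d$ once $|P-\tilde q|<\operatorname{dist}(\tilde q,\mathfrak d)$; since $\mathfrak d$ is a cone, neither is $P+s\tilde q$. If $\tilde q\in\mathfrak d\subset(n_{\mathfrak d},0)^\perp$, then $P+s\tilde q\in\mathfrak d$ forces $P\in(n_{\mathfrak d},0)^\perp$, which is excluded for generic $P$. So, with $\varepsilon$ the minimum of the finitely many positive distances $\operatorname{dist}(\tilde q,\mathfrak d)$, $\mathfrak d\in W$ (any $\varepsilon>0$ if there are none), there are no such lines. $\square$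

## Theta functions at $y=1$ are the elements of $\mathcal B(Q)$

For a cluster monomial $b=X_K$, $K=\bigoplus T_i^{r_i}$, put $q(b)=\sum r_ig(T_i)$. For $b=b_{n,R}$ put $q(b)=ng_\delta+g(R)$.

**Proposition 13.** For every $g\in\mathbb Z^\ell$: $\ \bar\vartheta_g=\sum_{b\in\mathcal B(Q),\,q(b)=g}b$.

*Proof.* Write $\bar\vartheta_g=\sum c_bb$, a finite sum, since $\mathcal B(Q)$ is a basis.

**Step 1: coordinates at cluster monomials.** Let $b=x^r$ in a cluster $T$. By Corollary 10, $c_b$ is the coefficient of $x^r$ in $\bar\vartheta_g$, so $c_b=\sum_h[\tilde x^ry^h]\vartheta_g$, where $[\cdot]$ denotes the coefficient in the $T$-expansion. Here $\tilde x^ry^h$ corresponds to $z^{(q(b),h)}$, and $q(b)\in\sigma_T$. So for each $h$ there are generic $P\in\operatorname{int}\sigma_T\times\mathbb R^\ell$ arbitrarily close to $(q(b),h)$, and by (G3) the coefficient can be computed at any such $P$. By Lemma 12 it is $1$ if $q(b)=g$ and $h=0$, and $0$ otherwise. So $c_b=1$ if $q(b)=g$, and $c_b=0$ otherwise.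

**Step 2: set up the coordinate at $b_{n,R}$, and see what is new.** Use $V,T(m),r$ as in Proposition 9(2) and put $w_m=ng_m+r$. For $m\gg0$, $c_b=\sum_h[\tilde x^{w_m}y^h]\vartheta_g$ in the cluster $T(m)$. The monomial $\tilde x^{w_m}y^h$ corresponds to $z^{(q,h)}$ with
$$q=n\bigl(g(U_{m+1})-g(U_m)\bigr)+g(R)=ng_\delta+g(R)=q(b),$$
independent of $m$. The argument of Step 1 needs the chamber of $T(m)$ to come within $\varepsilon$ of $(q(b),h)$. This point need not be in the closure of that chamber (for the Kronecker quiver it never is), so $m$ must be large, and how large depends on $\varepsilon$, which depends on $h$. So we first need finitely many $h$, independently of $m$.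

**Step 3: bound $h$ uniformly in $m$.** In the cluster $T(m)$, with summands $T_i$ (all of them modules), write $\vartheta_g=\sum c_{w,h}\tilde x^wy^h$ with $c_{w,h}\ge0$, and multiply by $\tilde x^D$ with $D$ so large that all $w+D\ge0$:
$$\tilde x^D\vartheta_g=\sum_{w,h}c_{w,h}\,\tilde x^{w+D}y^h .$$
Expand all $\tilde X_{T_i}$ in $u,y$. Each $\tilde X_{T_i}$, and also $\vartheta_g$, is a Laurent polynomial in $u$ and a polynomial in $y$ with non-negative coefficients and $y$-order $0$ in each $y_j$; the total $y$-degree of $\tilde X_{T_i}$ is $|\underline{\dim}T_i|$. Since all coefficients on the right are non-negative, there is no cancellation. Comparing orders in $y_j$: the left side has order $0$ and each term on the right has order $h_j$, so $h_j\ge0$ whenever $c_{w,h}\ne0$. Comparing total $y$-degrees: $\sum_i(w_i+D_i)|\underline{\dim}T_i|+|h|\le\deg_y\vartheta_g+\sum_iD_i|\underline{\dim}T_i|$, that is,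
$$|h|\le\deg_y\vartheta_g-\sum_iw_i|\underline{\dim}T_i| .$$
For $w=w_m$ the last sum is $n(|\underline{\dim}U_{m+1}|-|\underline{\dim}U_m|)+|\underline{\dim}R|=n|\delta|+|\underline{\dim}R|$, which is constant. So the $h$ with non-zero coefficient lie in a finite set independent of $m$. Let $\mathcal S$ be this set together with $h=0$.

**Step 4: let the cones approach $q(b)$.** Take $\varepsilon$ from Lemma 12 valid for all $(q(b),h)$, $h\in\mathcal S$. As $g(U_m)=g(U_0)+mg_\delta$, the point
$$\tfrac nm\,g(U_m)+g(R)=ng_\delta+g(R)+\tfrac nm\,g(U_0)$$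
lies in $\sigma_{T(m)}$ and tends to $q(b)$ as $m\to\infty$. So for $m\gg0$ the chamber $\operatorname{int}\sigma_{T(m)}\times\mathbb R^\ell$ contains generic points within $\varepsilon$ of each $(q(b),h)$, $h\in\mathcal S$. By (G3) and Lemma 12, $[\tilde x^{w_m}y^h]\vartheta_g$ is $1$ if $q(b)=g$ and $h=0$, and $0$ for every other $h$. Hence $c_b=1$ if $q(b)=g$, and $c_b=0$ otherwise. $\square$

**Proposition 14.** The map $q:\mathcal B(Q)\to\mathbb Z^\ell$ is bijective and $\bar\vartheta_{q(b)}=b$ for all $b\in\mathcal B(Q)$.

*Proof.* Since $\bar\vartheta_g\ne0$, every fibre of $q$ is non-empty by Proposition 13. Once $q$ is injective, Proposition 13 reads $\bar\vartheta_{q(b)}=b$. So we prove injectivity.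

**Step 1: fibres containing a cluster monomial.** If $q(b)=g$ with $b$ a cluster monomial, then $\bar\vartheta_g=b$ by (G3). By Proposition 13 and linear independence of $\mathcal B(Q)$, the fibre over $g$ is $\{b\}$.

**Step 2: reduce the remaining case to dimension vectors.** Let $q(b_{n,R})=q(b_{n',R'})$. The Euler form is unimodular, so $g$ is injective on dimension vectors and $n\delta+\underline{\dim}R=n'\delta+\underline{\dim}R'$. Up to exchanging the two, $\underline{\dim}R=\underline{\dim}R'+j\delta=:d$ with $j=n'-n\ge0$. Rigid modules have open orbits in the irreducible variety $\mathrm{Rep}(d)$ of representations of dimension vector $d$. If $j=0$, the orbits of $R$ and $R'$ meet, so $R\cong R'$ and $n=n'$.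

**Step 3: for $j>0$, build a family of modules that is dense in $\mathrm{Rep}(d)$.** Take any maximal $V$ and a basis $f_0,f_1$ of $\mathrm{Hom}(U_0,U_1)$. By the section on the clusters $T(m)$, the cokernels $M_t$ of $f_0+tf_1$ are pairwise non-isomorphic and lie in $\mathcal H$ for all but finitely many $t\in\mathbb C$. Choose at each vertex a complement to the image of $f_0+tf_1$ for one value of $t$. It remains a complement for $t$ in a dense open subset of $\mathbb C$. Let $A$ be this subset minus the finitely many $t$ with $M_t\notin\mathcal H$. For $t\in A$ the underlying spaces of $M_t$ are identified with the fixed complements, and the arrows act by the arrow maps of $U_1$ followed by projection along the image, which depends algebraically on $t$. So $t\mapsto M_t$ is a morphism $A\to\mathrm{Rep}(\delta)$. Let $A^{(j)}\subset A^j$ be the complement of the diagonals and consider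
$$GL_d\times A^{(j)}\to\mathrm{Rep}(d),\qquad(\gamma,t)\mapsto\gamma\cdot(R'\oplus M_{t_1}\oplus\dots\oplus M_{t_j}).$$
By Krull–Schmidt each non-empty fibre involves only finitely many $t$ (permutations of one), and for each of them the possible $\gamma$ form a coset of the automorphism group. So its dimension is that of the endomorphism algebra, which by (1) and $\operatorname{End}M_{t_i}=\mathbb C$ is $\dim\operatorname{End}R'+j$. Since $R'$ is rigid and $\langle d,\delta\rangle+\langle\delta,d\rangle=0$, we have $\dim\operatorname{End}R'=\langle d-j\delta,d-j\delta\rangle=\langle d,d\rangle$. The image is constructible of dimension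
$$\dim GL_d+j-\langle d,d\rangle-j=\dim GL_d-\langle d,d\rangle=\dim\mathrm{Rep}(d).$$
It is therefore dense and contains a non-empty open set.

**Step 4: contradiction.** That open set meets the open orbit of $R$. So $R\cong R'\oplus M_{t_1}\oplus\dots\oplus M_{t_j}$, which is not rigid, since $\dim\mathrm{Ext}^1(M_{t_1},M_{t_1})=\dim\operatorname{End}M_{t_1}-\langle\delta,\delta\rangle=1$. Hence $j>0$ is impossible. $\square$

## Proofs of Theorems 1 and 2

*Proof of Theorem 1.* By Proposition 14 and (10), every element of $\mathcal B(Q)$ is positive, in particular every $F_n(X_\delta)X_R$. So non-zero $\mathbb Z_{\ge0}$-combinations of $\mathcal B(Q)$ are positive. Conversely, by Corollary 10 a positive element has non-negative coefficients in $\mathcal B(Q)$. Hence the semiring of positive elements is exactly $\bigoplus_{b\in\mathcal B(Q)}\mathbb Z_{\ge0}\,b$, and $\mathcal B(Q)$ is the canonically positive basis of $\mathcal A(Q)$. $\blacksquare$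

*Proof of Theorem 2.* (a) This is Proposition 9 with Corollary 10.

(b) The bijection is Proposition 14. Since the $g(T_i)$ form a $\mathbb Z$-basis, the lattice points of the cones $\sigma_T$ are exactly the $q(b)$ with $b$ a cluster monomial. As $q$ is bijective, the remaining lattice points are exactly the $q(b_{n,R})=ng_\delta+g(R)=(-\langle S_i,n\delta+\underline{\dim}R\rangle)_i$.

(c) A product of two elements of $\mathcal B(Q)$ is a product of positive elements, hence positive. By Theorem 1 its coordinates are non-negative.

(d) By (G4) and Lemma 11, the $y^h\vartheta_g$ with $g,h\in\mathbb Z^\ell$ lie in $\mathcal A_{\rm prin}$, are linearly independent, and span over the ground field a space that contains $\mathcal A_{\rm prin}$. Let $f=\sum a_{g,h}y^h\vartheta_g\in\mathcal A_{\rm prin}$, a finite sum with $a_{g,h}$ in the ground field, and fix $(q,h')$. We show that $a_{q,h'}$ is a Laurent coefficient of $f$. By Proposition 14, $q=q(b)$ for some $b\in\mathcal B(Q)$. If $b$ is a cluster monomial of a cluster $T$, the chamber of $T$ contains generic points as close as desired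 to each of the finitely many points $(q,h'-h)$ with some $a_{g,h}\neq0$. If $b=b_{n,R}$, then, as in Step 4 of the proof of Proposition 13, the same is true of the chamber of $T(m)$ with $m\gg0$. The coefficient of $z^{(q,h')}$ in $y^h\vartheta_g$ is that of $z^{(q,h'-h)}$ in $\vartheta_g$. By Lemma 12, applied to the finitely many $g,h$ that occur, it is $1$ if $g=q$ and $h=h'$, and $0$ otherwise. So the coefficient in $f$ of the monomial corresponding to $z^{(q,h')}$ in that cluster is $a_{q,h'}$.

An element of $\mathcal A_{\rm prin}$ has integer Laurent coefficients, so all $a_{q,h'}$ are integers, and the $y^h\vartheta_g$ form a $\mathbb Z$-basis. If $f$ has non-negative Laurent coefficients in all clusters, then all $a_{q,h'}\ge0$. The converse holds since each $\vartheta_g$ has non-negative Laurent coefficients in every cluster, by (G2) and (G3). $\blacksquare$
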